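\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}

\title{Decomposing automatic relations through a bottleneck\\ is undecidable}


\begin{abstract}
Let $R$ be a letter-to-letter automatic relation between words over $\Sigma_I$ and words over
$\Sigma_O$, and let $\Sigma_B$ be a third alphabet. Can $R$ be written as a composition
$R_1\circ R_2$ of automatic relations that pass through words over $\Sigma_B$? Or can at least a
composition contained in $R$ have the same domain as $R$? We prove that both questions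
are undecidable, and in fact $\Sigma^0_1$-complete. This confirms a conjecture stated by Fried, Legay,
Ouaknine and Vardi. There are only $|\Sigma_B|^n$ middle words of length $n$. We construct $R$
so that every one of them must be used in a prescribed way, and then each decomposition contains,
for every $n$, the table of a space-time diagram on the square $[0,2^n)^2$. An automatic
decomposition exists if and only if this diagram is $2$-automatic, and the diagram can be
chosen so that this happens exactly when a given Turing machine halts. We also determine for
which fixed alphabet sizes the questions are decidable, and compare automatic decompositions with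
decompositions by arbitrary length-preserving relations.
\end{abstract}

\section{The problem and the results}

\subsection{Decompositions}

For words $x=x_1\cdots x_n$ and $y=y_1\cdots y_n$ of equal length, the \emph{convolution}
$x\otimes y$ is the word $(x_1,y_1)\cdots(x_n,y_n)$ over the product alphabet. A relation
$R\subseteq\Sigma^*\times\Sigma'^*$ is \emph{automatic} if it contains only pairs of words of equal
length and the language $\{x\otimes y:(x,y)\in R\}$ is accepted by a DFA. We say that this
DFA \emph{describes} $R$. For $R_1\subseteq X\times Y$ and $R_2\subseteq Y\times Z$ we write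
$R_1\circ R_2=\{(x,z):\exists y\ ((x,y)\in R_1\text{ and }(y,z)\in R_2)\}$, and
$\mathrm{dom}(R)$ is the domain of $R$.

Given $R\subseteq X\times Z$, the pair $(R_1,R_2)$ meets the \emph{total decomposition} condition (TD)
if $R_1\circ R_2=R$. It meets the \emph{partial decomposition} conditions (PD) if
\[
R_1\circ R_2\subseteq R\qquad\text{and}\qquad \mathrm{dom}(R_1\circ R_2)=\mathrm{dom}(R).
\]
The problem TDP is the following. Given finite alphabets $\Sigma_I,\Sigma_B,\Sigma_O$ and a DFA
describing a relation $R\subseteq\Sigma_I^*\times\Sigma_O^*$, decide whether there are automatic relations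
$R_1\subseteq\Sigma_I^*\times\Sigma_B^*$ and $R_2\subseteq\Sigma_B^*\times\Sigma_O^*$ that meet TD.
PDP is the same problem with the PD conditions. Both were posed in \cite{FLOV}, with the
conjecture that they are undecidable.

One should think of $\Sigma_B$ as a bottleneck: $R_1$ compresses the input into a middle word, and
$R_2$ expands it into an output. If $|\Sigma_I|\le|\Sigma_B|$, there is nothing to compress: $R_1$
copies the input letter by letter, and the answer is always yes. The same holds if $|\Sigma_O|\le|\Sigma_B|$,
where $R_1$ already guesses the output. The interesting case is that of a proper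
bottleneck.

\subsection{Which answer should one expect?}

Call a pair of \emph{arbitrary} length-preserving relations over the given alphabets that meets TD (or
PD) a \emph{decomposition}, and an \emph{automatic decomposition} if both relations are automatic.
Write $R^{(n)}$ for the set of pairs in $R$ of words of length $n$. An
arbitrary decomposition may be chosen separately for each $n$, and for each $n$ it is a finite
combinatorial object.

For TD, put $A_b=\{x:(x,b)\in R_1\}$ and $C_b=\{y:(b,y)\in R_2\}$ for $b\in\Sigma_B^n$. The middle
word $b$ contributes the rectangle $A_b\times C_b$ to $R_1\circ R_2$. So one asks whether $R^{(n)}$ is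
a union of $|\Sigma_B|^n$ rectangles, some of which may be empty. For PD, one asks for a set of at most $|\Sigma_B|^n$ output words that
meets $\{y:(x,y)\in R\}$ for each $x\in\mathrm{dom}(R^{(n)})$. Indeed, from a
decomposition one gets such a set by choosing one output for every middle word in
$\mathrm{dom}(R_2)$; conversely, the elements of such a set can be given different middle words as names.

Hence the existence of an arbitrary decomposition is a statement ``for every $n$, a finite
condition holds'', and its failure can be detected by search. The existence of an
automatic decomposition can be detected by search, too. If every decomposable $R$ had an automatic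
decomposition, the two searches together would decide TDP and PDP. So a proof of undecidability has to
produce relations $R$ with a decomposition for every length but with none that a
finite automaton can carry out uniformly. This is what we do.

\begin{theorem}\label{thm:main}
TDP and PDP for automatic relations are undecidable. Both are $\Sigma^0_1$-complete.
\end{theorem}

Here $\Sigma^0_1$ is the class of recursively enumerable problems, $\Pi^0_1$ is the class of their
complements, and hardness and completeness refer to many-one reductions. Two further results
refine the theorem.

\begin{theorem}\label{thm:sizes}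
Fix the sizes $p=|\Sigma_I|$, $b=|\Sigma_B|$, $q=|\Sigma_O|$, all at least $1$. If $b=1$, or $p\le b$,
or $q\le b$, then TDP and PDP are decidable. In all other cases, that is, for $b\ge2$,
$p\ge b+1$ and $q\ge b+1$, both are $\Sigma^0_1$-complete. In particular, the sizes
$(p,b,q)=(3,2,3)$ are already undecidable.
\end{theorem}

\begin{theorem}\label{thm:arbitrary}
Let the alphabet sizes be fixed with $b\ge2$ and $p,q\ge b+1$. The following hold for TD and for PD.
\begin{enumerate}
\item Deciding the existence of an automatic decomposition is $\Sigma^0_1$-hard even when restricted to
instances that have a decomposition by arbitrary length-preserving relations.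
\item Deciding the existence of a decomposition by arbitrary length-preserving relations is
$\Pi^0_1$-complete.
\item No algorithm separates the instances that have an automatic decomposition from those that have no
length-preserving decomposition at all.
\end{enumerate}
\end{theorem}

In (3), a separating algorithm is required to halt on every instance. It must answer ``yes'' on the instances of
the first kind and ``no'' on those of the second kind; on other instances either answer is permitted.

\subsection{The idea}

A pair of $n$-bit numbers $(i,j)$ is a word of length $n$ over $\{0,1\}^2$, so a square of $2^n\times2^n$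
cells has as many cells as there are words of length $n$ over a four-letter alphabet. For PD, we
use $R$ to ask for the content of each cell. The questions about different cells have
incompatible answers, so they need different middle words, and there are just enough of them: every middle
word is responsible for exactly one cell and in effect stores a value there. Further inputs
test the local rule of a space-time diagram. They have no middle words of their own and must
use those of the cells, which is possible only if the stored values obey the local rule.
Therefore the stored table is the diagram, and if $R_1$ and $R_2$ are automatic, then a finite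
automaton can read the diagram from the binary notations of $i$ and $j$. For TD, the same table is stored in
another way: a value at a cell is the choice of a rectangle in a cover of $R^{(n)}$. It remains to find, for a
Turing machine, a diagram that is automatic exactly when the machine halts.

Section~\ref{sec:diagrams} treats diagrams, Sections~\ref{sec:pd} and~\ref{sec:td} encode them into PD and
TD instances, and Section~\ref{sec:tm} encodes Turing machines into diagrams. Theorem~\ref{thm:main} is proved in
Section~\ref{sec:main}, Theorems~\ref{thm:sizes} and~\ref{thm:arbitrary} in Sections~\ref{sec:sizes}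
and~\ref{sec:arb}.

\section{Conventions}\label{sec:conv}

All relations are length-preserving, of any arity; they consist of tuples of words of
equal length. \emph{Regular} means that the language (of convolutions) is regular, so for binary
relations it means automatic. The following textbook facts are used throughout. Regular relations are
closed under Boolean operations (relative to the set of all tuples of equal-length words), under
projection (erasing a component gives an NFA, which can be determinized), hence under
taking domains and under composition, under inverse, and under applying a letter-to-letter map to the convolution.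
All this is effective, and inclusion of regular languages is decidable. The superscript
$(n)$ restricts a language or relation to words of length $n$. The relations $R$ that we construct
in Sections~\ref{sec:pd} and~\ref{sec:td} contain only words of length $n\ge1$.

\paragraph{Cells.} Let $\Delta=\{0,1\}^2$. For $n\ge1$, a \emph{cell of level $n$} is a pair
$c=(i,j)\in[0,2^n)^2$. Let $\langle c\rangle=\langle i,j\rangle\in\Delta^n$ be the convolution of the
$n$-bit binary notations of $i$ and $j$, most significant bit first. This is a bijection from the
cells of level $n$ onto $\Delta^n$. For a label $\lambda$ from a finite set, $\langle c\rangle[\lambda]$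
is the word obtained from $\langle c\rangle$ by attaching $\lambda$ to every letter. The label can
thus be read from any letter, and attaching a fixed label preserves regularity.

\paragraph{Neighbors.} For binary words $u,v$ of equal length, the conditions $u=v$, $u=0^n$ and $u=1^n$
are regular. So is ``$v$ denotes the successor of $u$'', which means $u=z01^k$ and $v=z10^k$ for some word $z$ and some
$k\ge0$. Therefore, on pairs $(\langle i,j\rangle,\langle i',j'\rangle)$, each of the conditions $i=0$,
$i=2^n-1$, $j=0$, $j=2^n-1$, $i'=i$, $i'=i\pm1$, $j'=j$, $j'=j+1$ is regular, and so is every Boolean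
combination of them. This is the only arithmetic that $R$ will need.

\section{Diagrams}\label{sec:diagrams}

\subsection{Systems and their diagrams}

A \emph{system} $\mathcal D=(T,\square,s,\delta,F)$ consists of a finite set $T$ of tiles, two distinct tiles $\square,s\in T$,
a map
\[
\delta:(T\cup\{\bot\})\times T\times T\to T\qquad\text{with}\qquad \delta(\square,\square,\square)=\square,
\]
where $\bot\notin T$, and a possibly empty set $F\subseteq T\setminus\{\square,s\}$ of \emph{bad} tiles.
Its \emph{diagram} $\tau:\mathbb N^2\to T$ is given by $\tau(0,0)=s$, $\tau(i,0)=\square$ for $i>0$, and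
\[
\tau(i,j+1)=\delta(\tau(i-1,j),\tau(i,j),\tau(i+1,j)),\qquad \tau(-1,j):=\bot .
\]
Thus $i$ is a position, $j$ is time, and $\bot$ marks the left border. By
induction on $j$,
\begin{equation}\label{eq:cone}
\tau(i,j)=\square\quad\text{whenever } i>j ,
\end{equation}
because $i>j+1$ implies that $i-1,i,i+1$ all exceed $j$.

The diagram is \emph{good} if it has no value in $F$. It is \emph{automatic} if for each $t\in T$ the language
\[
\{\langle i,j\rangle\in\Delta^n:\ n\ge1,\ i,j<2^n,\ \tau(i,j)=t\}
\]
is regular. For Theorem~\ref{thm:main} we shall have $F=\emptyset$, and then every diagram is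
good. Nonempty $F$ is needed only in Section~\ref{sec:arb}.

\begin{example}\label{ex:pascal}
Let $T=\{0,1\}$, $\square=0$, $s=1$, $F=\emptyset$, and $\delta(l,m,r)=l+m$ modulo $2$, where $\bot$ counts as
$0$. Then $\tau(i,j)$ is $\binom ji$ modulo $2$. Since $(1+X)^{2j+\eta}\equiv(1+X^2)^j(1+X)^\eta$ modulo $2$, we have
$\binom{2j+\eta}{2i+\varepsilon}\equiv\binom ji\binom\eta\varepsilon$ modulo $2$ for $\varepsilon,\eta\in\{0,1\}$. Hence
$\binom ji$ is odd if and only
if no position carries the bit $1$ in $i$ and the bit $0$ in $j$. So $\tau$ is automatic: for $t=1$, the
automaton only has to check that the letter $(1,0)$ does not occur.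
\end{example}

\subsection{Local conditions}

We characterize the restriction of $\tau$ to $[0,2^n)^2$ by conditions that mention at
most four cells each. For each cell put
\[
\mathrm{Al}(0,0)=\{s\},\qquad \mathrm{Al}(i,0)=\{\square\}\ (i>0),\qquad \mathrm{Al}(i,j)=T\setminus F\ (j>0).
\]
These sets of \emph{allowed} tiles are nonempty and disjoint from $F$. Next, let $\Lambda$ be the set of all
$\lambda=(l,m,r,t)\in(T\cup\{\bot\})\times T^3$ with $t\ne\delta(l,m,r)$. We picture $\lambda$ as
\[
\begin{array}{ccc} & t & \\ l & m & r\end{array}
\]
with time going up. It shows a violation of the local rule. A \emph{forbidden pattern} of level $n$ is a pair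
$q=(c,\lambda)$, where $c=(i,j)$ is a cell of level $n$ and $\lambda=(l,m,r,t)\in\Lambda$, such that
\[
j<2^n-1,\qquad l=\bot\text{ if and only if }i=0,\qquad r=\square\text{ if }i=2^n-1 .
\]
The set of these is $\mathcal Q_n$. The \emph{entries} of $q$ are the pairs (cell, tile)
\[
((i,j),m),\quad ((i,j+1),t),\quad ((i-1,j),l)\ \text{if } i>0,\quad ((i+1,j),r)\ \text{if } i<2^n-1 ,
\]
called the center, up, left and right entry. They sit at distinct cells. The condition on $r$ treats the cell
to the right of the square as if it contained $\square$, which is correct for $\tau$ by \eqref{eq:cone}.

For $n\ge1$, call a map $\sigma:[0,2^n)^2\to T$ \emph{correct} if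
\begin{itemize}
\item[(A)] $\sigma(c)\in\mathrm{Al}(c)$ for every cell $c$ of level $n$, and
\item[(B)] every $q\in\mathcal Q_n$ has an entry $(c',t')$ with $\sigma(c')\ne t'$.
\end{itemize}

\begin{lemma}\label{lem:correct}
A map $\sigma:[0,2^n)^2\to T$ is correct if and only if $\sigma$ is the restriction of $\tau$ to $[0,2^n)^2$ and $\tau$ has no
value in $F$ on this square.
\end{lemma}

\begin{proof}
We claim that (B) holds if and only if for all $i<2^n$ and $j<2^n-1$
\begin{equation}\label{eq:local}
\sigma(i,j+1)=\delta(\sigma(i-1,j),\sigma(i,j),\sigma(i+1,j)),\quad
\sigma(-1,j):=\bot,\ \ \sigma(2^n,j):=\square .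
\end{equation}
If \eqref{eq:local} fails at $(i,j)$, then
$\lambda=(\sigma(i-1,j),\sigma(i,j),\sigma(i+1,j),\sigma(i,j+1))$ belongs to $\Lambda$, the pair $((i,j),\lambda)$
is in $\mathcal Q_n$, and $\sigma$ agrees with all its entries, so (B) fails. Conversely, if $\sigma$
agrees with all entries of some $((i,j),\lambda)\in\mathcal Q_n$, then $\lambda$ consists of
the four values occurring in \eqref{eq:local}, and $t\ne\delta(l,m,r)$ says that \eqref{eq:local} fails.

The diagram $\tau$ satisfies \eqref{eq:local}, because $\tau(2^n,j)=\square$ for $j<2^n$ by \eqref{eq:cone}. If $\sigma$ is
correct, then (A) fixes its row $0$ to be that of $\tau$, and \eqref{eq:local} gives $\sigma=\tau$ on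
the square by induction on the rows; by (A) there is no value in $F$. Conversely, if $\tau$ has no value in $F$ on
the square, then its restriction satisfies (A) and (B).
\end{proof}

\paragraph{Regularity.} For fixed $\lambda\in\Lambda$, the language
$\{\langle c\rangle:(c,\lambda)\in\mathcal Q_n,\ n\ge1\}$ is defined by a Boolean combination of the
conditions $i=0$, $i=2^n-1$, $j=2^n-1$, so it is regular. For fixed $\lambda$ and each of the four types of
entries, the relation of all $(\langle c\rangle,\langle c'\rangle)$ such that $(c,\lambda)\in\mathcal Q_n$
has its entry of this type at $c'$ is regular by Section~\ref{sec:conv}. The tile of this entry is determined by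
$\lambda$ and the type. For fixed $t$, the language $\{\langle c\rangle:t\in\mathrm{Al}(c)\}$ is
regular. All automata can be computed from $\mathcal D$.

\section{Partial decompositions}\label{sec:pd}

\subsection{Level one by hand}\label{sec:byhand}

Take the system of Example~\ref{ex:pascal} and $n=1$. There are four cells, with
$\tau(0,0)=1$, $\tau(1,0)=0$, $\tau(0,1)=1$, $\tau(1,1)=1$. Let the middle alphabet be $\Delta$, so that there are
exactly four middle words of length $1$. We describe the inputs and outputs of $R$ and suppose that $(R_1,R_2)$ meets PD.
Say that an input \emph{uses} a middle word $b\in\mathrm{dom}(R_2)$ if $R_1$ relates it to $b$, and that $b$ \emph{yields}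
the outputs to which $R_2$ relates it. Every input in $\mathrm{dom}(R)$ uses some middle word, and all outputs that this word yields
must be possible outputs of the input.

First, for each cell $c$ there is an input $\langle c\rangle[*]$, to be read as ``what is in cell $c$?''. Its
possible outputs are $\langle c\rangle[t]$ with $t\in\mathrm{Al}(c)$. The input for $(0,0)$ has the only
output $\langle0,0\rangle[1]$, the one for $(1,0)$ has only $\langle1,0\rangle[0]$, and the two cells of row
$1$ admit both tiles. Different cells have disjoint sets of outputs, so they use different middle words.
Call these $b_{00},b_{10},b_{01},b_{11}$. They exhaust the middle words.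

Second, each forbidden pattern is an input, to be read as ``show that this pattern is not there''. It is
answered by naming one of its cells together with a tile other than the one in the pattern. Consider the pattern at
$(0,0)$ with $\lambda=(\bot,1,0,0)$, which is forbidden because $\delta(\bot,1,0)=1\ne0$. Its entries are
$((0,0),1)$, $((1,0),0)$, $((0,1),0)$, so its possible outputs are $\langle0,0\rangle[0]$,
$\langle1,0\rangle[1]$ and $\langle0,1\rangle[1]$. Which middle word can it use? The
word $b_{00}$ yields only $\langle0,0\rangle[1]$ and $b_{10}$ only $\langle1,0\rangle[0]$, which
are not admitted; $b_{11}$ yields only outputs about the cell $(1,1)$, which is not part of the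
pattern. So it must use $b_{01}$, and since no output of $b_{01}$ may be wrong for the pattern, $b_{01}$
yields $\langle0,1\rangle[1]$ and not $\langle0,1\rangle[0]$. This is the value $\tau(0,1)=1$.

In the same way, the pattern at $(1,0)$ with $\lambda=(1,0,0,0)$ is forbidden because
$\delta(1,0,0)=1$. Its entries are $((1,0),0)$, $((1,1),0)$, $((0,0),1)$. The words $b_{00}$ and $b_{10}$
yield the tiles of the pattern, $b_{01}$ speaks about a cell outside the pattern, so the input must use $b_{11}$, and $b_{11}$ yields
only $\langle1,1\rangle[1]$.

So the decomposition stores $\tau$ on the square. It is free to choose which middle word stands for which cell,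
but this choice is not visible in $R_1\circ R_2$. We now do the same for all $n$ at once.

\subsection{The instance}\label{sec:pdinst}

Let $\mathcal D$ be a system and let $\Xi$ be a finite set. The letters in $\Xi$ serve to adjust the
size of $\Sigma_B$ in Section~\ref{sec:sizes}. For Theorem~\ref{thm:main} one takes $\Xi=\emptyset$, and then
part (P3) below is empty. Let
\[
\Sigma_B=\Delta\uplus\Xi,\qquad
\Sigma_I=\Delta\times(\{*\}\uplus\Lambda)\uplus\widehat\Sigma_B,\qquad
\Sigma_O=\Delta\times T\uplus\widehat\Sigma_B,
\]
where $\widehat\Sigma_B$ is a disjoint copy of $\Sigma_B$ and $\hat d$ is the copy of the word $d$. The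
relation $R$ consists, for all $n\ge1$, of
\begin{itemize}
\item[(P1)] $(\langle c\rangle[*],\langle c\rangle[t])$ for cells $c$ of level $n$ and $t\in\mathrm{Al}(c)$;
\item[(P2)] $(\langle c\rangle[\lambda],\langle c'\rangle[t'])$ for $(c,\lambda)\in\mathcal Q_n$ and
$t'\in T$ such that $(c,\lambda)$ has an entry $(c',t'')$ with $t''\ne t'$;
\item[(P3)] $(\hat d,\hat d)$ for $d\in\Sigma_B^n\setminus\Delta^n$.
\end{itemize}
Part (P3) reserves the surplus middle words: the input $\hat d$ shares no output with any other input, so it
needs a middle word of its own.

By Section~\ref{sec:diagrams}, (P1) is a finite union over $t$, and (P2) one over $\lambda$, $t'$ and the types of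
entries, of regular relations with fixed labels. (P3) is the diagonal of a regular language. So
$R$ is regular, and a DFA describing it can be computed from $\mathcal D$ and $\Xi$. Since $|T|\ge2$, every
pattern input has an output. Hence $\mathrm{dom}(R)$ consists of all $\langle c\rangle[*]$, all $\langle
c\rangle[\lambda]$ with $(c,\lambda)\in\mathcal Q_n$, and all $\hat d$ from (P3).

\begin{proposition}\label{prop:pd}
For the instance above and PD:
\begin{itemize}
\item[(a)] if a decomposition exists, then $\tau$ is good;
\item[(b)] if $\tau$ is good, then a decomposition exists;
\item[(c)] an automatic decomposition exists if and only if $\tau$ is good and automatic.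
\end{itemize}
\end{proposition}

\begin{proof}
\emph{Existence.} Let $\tau$ be good. Let $R_1$ consist of all
\begin{itemize}
\item $(\langle c\rangle[*],\langle c\rangle)$,
\item $(\langle c\rangle[\lambda],\langle c'\rangle)$, where $(c,\lambda)\in\mathcal Q_n$ has an entry $(c',t'')$
with $\tau(c')\ne t''$,
\item $(\hat d,d)$ with $d\in\Sigma_B^n\setminus\Delta^n$,
\end{itemize}
and let $R_2$ consist of all $(\langle c\rangle,\langle c\rangle[\tau(c)])$ and all $(d,\hat d)$ with
$d\in\Sigma_B^n\setminus\Delta^n$; here $n\ge1$ is arbitrary. Since $\tau$ is good, $\tau(c)\in\mathrm{Al}(c)$ for all $c$, so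
$R_1\circ R_2\subseteq R$. By Lemma~\ref{lem:correct}, $\tau$ satisfies (B), so every pattern input is in the domain of
$R_1\circ R_2$, and the domains agree. This proves (b). If $\tau$ is automatic, then $R_1$ and $R_2$ are finite unions,
over labels, types of entries and tiles, of the regular relations of Section~\ref{sec:diagrams} intersected with
conditions of the form $\tau(c)=t$ or $\tau(c')\ne t''$. So they are regular, which is one direction of (c).

\emph{The middle words are used up.} Let $(R_1,R_2)$ meet PD and fix $n\ge1$. For each cell $c$
choose $b_c\in\mathrm{dom}(R_2)$ with $(\langle c\rangle[*],b_c)\in R_1$, and for each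
$d\in\Sigma_B^n\setminus\Delta^n$ choose $b_d\in\mathrm{dom}(R_2)$ with $(\hat d,b_d)\in R_1$. These exist because
$\mathrm{dom}(R_1\circ R_2)=\mathrm{dom}(R)$. Since $R_1\circ R_2\subseteq R$, every $y$ with $(b_c,y)\in R_2$
has the form $\langle c\rangle[t]$ with $t\in\mathrm{Al}(c)$, and the only $y$ with $(b_d,y)\in R_2$ is
$\hat d$. These output sets are nonempty and pairwise disjoint, so the chosen middle words are distinct. There
are $|\Delta|^n+(|\Sigma_B|^n-|\Delta|^n)=|\Sigma_B|^n$ of them, and all of them have length $n$, because the
relations are length-preserving. So every word in $\Sigma_B^n$ is some $b_c$ or some $b_d$.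

\emph{The table is correct.} For each $c$ choose $\sigma(c)=t$ with $(b_c,\langle c\rangle[t])\in R_2$. Then (A)
holds. For (B), let $(c,\lambda)\in\mathcal Q_n$. There is $b\in\mathrm{dom}(R_2)$ with
$(\langle c\rangle[\lambda],b)\in R_1$. If $b=b_d$ for some $d$, then
$(\langle c\rangle[\lambda],\hat d)\in R_1\circ R_2\subseteq R$, which is false. So $b=b_{c'}$ for some cell $c'$, hence
$(\langle c\rangle[\lambda],\langle c'\rangle[\sigma(c')])\in R$. By (P2), the pattern $(c,\lambda)$ has
an entry $(c',t'')$ with $t''\ne\sigma(c')$. So $\sigma$ is correct. By Lemma~\ref{lem:correct}, $\sigma=\tau$ on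
$[0,2^n)^2$ and $\tau$ avoids $F$ there. Since $n$ is arbitrary, $\tau$ is good, which proves (a).

\emph{Reading the table.} Since $\langle c\rangle[*]\in\mathrm{dom}(R)$, there is some $y$ with
$(\langle c\rangle[*],y)\in R_1\circ R_2$. Let $y$ be any such word, obtained through a middle word $b$. Then we
could have chosen $b_c=b$, and $\sigma(c)$ with $y=\langle c\rangle[\sigma(c)]$; as shown, $\sigma(c)=\tau(c)$ for every choice. So there is
exactly one such $y$, namely $\langle c\rangle[\tau(c)]$. If $R_1$ and $R_2$ are regular, then for each $t$ the language
\[
\{\langle c\rangle:\tau(c)=t\}=\{\langle c\rangle:(\langle c\rangle[*],\langle c\rangle[t])\in R_1\circ R_2\}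
\]
is regular, so $\tau$ is automatic. This completes (c).
\end{proof}

\section{Total decompositions}\label{sec:td}

\subsection{What changes}

For TD the instance of Section~\ref{sec:pd} does not help, because \emph{every} pair of $R$ must now be produced.
If $\langle c\rangle[*]$ has two possible outputs, both must occur, and no choice of a value remains. In a total
decomposition the only freedom is in \emph{how} $R^{(n)}$ is covered by $|\Sigma_B|^n$ rectangles. So the choice
of a tile for a cell must become the choice of a rectangle for a certain pair of $R$. We arrange this in the form of a
partition of a graph into cliques.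

The smallest case is a path $e_0-x-e_1$. It has two partitions into two cliques,
$\{e_0,x\},\{e_1\}$ and $\{e_0\},\{x,e_1\}$; read them as ``$x$ has value $0$'' and ``$x$ has
value $1$''. Let $P$ be the set of the four ordered pairs of adjacent vertices. Define a
relation $R$ on the seven elements $e_0,x,e_1$ and $p\in P$: it contains $(u,v)$ whenever $u,v$ are equal or
adjacent vertices, and for each $p=(u,v)\in P$ it contains
\[
(p,p),\quad (p,v),\quad (u,p).
\]
Suppose that $R$ is the union of $2+4=6$ rectangles. Of the six pairs $(e_0,e_0)$, $(e_1,e_1)$ and $(p,p)$,
$p\in P$, no two lie in the same rectangle: $(e_0,e_1)\notin R$ excludes the first two; $(p,p')\notin R$ for $p\ne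
p'$; and if $(p,p)$, $p=(u,v)$, shared a rectangle with $(e,e)$, then $(p,e)$ and $(e,p)$ would be in $R$,
so $e=v$ and $e=u$. So each of the six rectangles contains exactly one of these six pairs. Where is $(x,x)$? The last
argument with $x$ in place of $e$ shows that it cannot be with any $(p,p)$. So it is in the rectangle of $(e_0,e_0)$ or in the rectangle of
$(e_1,e_1)$, possibly in both, and selecting one of these is the binary choice that we want. The remaining pairs $(u,v)\in P$ need not influence this choice, because
the rectangle $\{p,u\}\times\{p,v\}\subseteq R$ of $(p,p)$ can cover $(u,v)$ in any case.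

\subsection{Rectangles and cliques}

The same argument works for every graph with a distinguished independent set. We include a set $K$ of elements
whose purpose is to use up further rectangles.

\begin{lemma}\label{lem:clique}
Let $H$ be a reflexive and symmetric relation on a finite set $V$, let $E\subseteq V$ be such that distinct
elements of $E$ are not $H$-related, let $P=\{(u,v)\in H:u\ne v\}$, and let $K$ be a finite set. Let $R$ be
the relation on $V\uplus P\uplus K$ that consists of
\begin{itemize}
\item[(1)] $(u,v)$ for $(u,v)\in H$,
\item[(2)] $(p,p)$, $(p,v)$ and $(u,p)$ for $p=(u,v)\in P$,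
\item[(3)] $(d,d)$ for $d\in K$.
\end{itemize}
Suppose that $R=\bigcup_{b\in B}A_b\times C_b$ with $|B|=|E|+|P|+|K|$. Then for each $e\in E$ there is exactly one
$b_e\in B$ with $(e,e)\in A_{b_e}\times C_{b_e}$. These $b_e$ are distinct, and the following hold.
\begin{itemize}
\item[(i)] If $w\in V$ and $(w,w)\in A_b\times C_b$, then $b=b_e$ for a unique $e\in E$, and $(e,w)\in H$.
\item[(ii)] If $w,w'\in V$ and $(w,w)$ and $(w',w')$ both lie in $A_b\times C_b$, then $(w,w')\in H$.
\end{itemize}
\end{lemma}

\begin{proof}
Call the pairs $(z,z)$ with $z\in E\cup P\cup K$ \emph{special}. There are exactly $|B|$ of them. If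
$(z,z)$ and $(z',z')$ lie in one rectangle $A_b\times C_b\subseteq R$, then so do $(z,z')$ and $(z',z)$. Hence no two distinct
special pairs lie in one rectangle. Indeed, up to exchanging $z$ and $z'$, one of the following cases applies:
\begin{itemize}
\item if $z\in K$, then $(z,z')\in R$ only for $z'=z$;
\item if $z,z'\in P$, then $(z,z')\in R$ only for $z'=z$;
\item if $z=(u,v)\in P$ and $z'\in E$, then $(z,z')\in R$ forces $z'=v$, and $(z',z)\in R$ forces $z'=u$, but
$u\ne v$;
\item if $z,z'\in E$ are distinct, then $(z,z')\notin H$, so $(z,z')\notin R$.
\end{itemize}
Assign to each special pair a rectangle containing it. This map from special pairs to $B$ is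
injective, hence bijective. So each rectangle contains exactly one special pair, namely the one it is assigned to,
and consequently each special pair lies in exactly one rectangle. This gives the $b_e$, and they are distinct.

For (i), consider the unique special pair $(z,z)$ in $A_b\times C_b$. Then $(z,w),(w,z)\in R$. If $z\in K$, then
$(z,w)\notin R$, a contradiction. If $z=(u,v)\in P$, then $w=v$ and $w=u$, which is impossible. So $z=e\in E$, $b=b_e$, and $(e,w)\in R$ means $(e,w)\in
H$, since both are in $V$. For (ii), $(w,w')\in A_b\times C_b\subseteq R$, and again both are in $V$.
\end{proof}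

So from a cover of $R$ with the prescribed number of rectangles we obtain a map $\kappa:V\to E$ by selecting, for each
$w\in V$, a rectangle containing $(w,w)$ and letting $\kappa(w)$ be the $e$ for which this is the rectangle of $b_e$. By (i) and (ii), the
classes of $\kappa$ are cliques, and the class of $e$ contains $e$.

\subsection{The instance}

We now need a graph whose partitions into such cliques are the correct tables. The set $E$ consists of vertices
``tile $t$ at cell $c$''. A vertex for the cell $c$ is adjacent to ``$t$ at $c$'' for allowed $t$,
so it selects a tile $\sigma(c)$. A vertex for a forbidden pattern is adjacent to its entries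
``$t'$ at $c'$'', and it is not adjacent to any cell vertex. So it can join the class of ``$t'$ at
$c'$'' only if the cell vertex of $c'$ is not there, that is, if $\sigma(c')\ne t'$. This
is condition (B). Since many patterns may have to join the same class, we make all pattern vertices adjacent to
each other.

Formally, let $\mathcal D$ be a system, $\Xi$ a finite set, and
$\Gamma=\Delta\times(\{*\}\uplus T\uplus\Lambda)$. Let $V\subseteq\Gamma^*$ be the language of all words
$\langle c\rangle[*]$, all $\langle c\rangle[t]$ with $t\in T$, and all $\langle c\rangle[\lambda]$ with
$(c,\lambda)\in\mathcal Q_n$, for all $n\ge1$. We call them \emph{cell words}, \emph{tile words} and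
\emph{pattern words}. Let $E\subseteq V$ be the set of tile words. Let
$H\subseteq V\times V$ be the reflexive, symmetric and length-preserving relation in which distinct words are
related exactly in the following cases, up to symmetry:
\begin{itemize}
\item $\langle c\rangle[t]$ and $\langle c\rangle[*]$, if $t\in\mathrm{Al}(c)$;
\item $\langle c'\rangle[t']$ and $\langle c\rangle[\lambda]$, if $(c',t')$ is an entry of
$(c,\lambda)\in\mathcal Q_n$;
\item $\langle c\rangle[\lambda]$ and $\langle c'\rangle[\lambda']$, for all distinct
$(c,\lambda),(c',\lambda')\in\mathcal Q_n$.
\end{itemize}
In particular, distinct tile words are not related, and no cell word is related to a pattern word. Let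
$P=\{(u,v)\in H:u\ne v\}$. We use the convolution $u\otimes v$, a word over $\Gamma\times\Gamma$, to represent the pair
$(u,v)\in P$. Put
\[
\Sigma_B=\Gamma\uplus(\Gamma\times\Gamma)\uplus\Xi,\qquad
\Sigma_I=\Sigma_O=\Gamma\uplus(\Gamma\times\Gamma)\uplus\widehat\Sigma_B ,
\]
where again $\widehat\Sigma_B$ is a disjoint copy of $\Sigma_B$, and for $n\ge1$ let
\[
K^{(n)}=\Sigma_B^n\setminus\bigl(E^{(n)}\cup\{u\otimes v:(u,v)\in P^{(n)}\}\bigr).
\]
These are the surplus middle words, and there are such words even for $\Xi=\emptyset$. The relation $R$ consists, for
$n\ge1$, of
\begin{itemize}
\item[(T1)] $(u,v)$ for $(u,v)\in H^{(n)}$;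
\item[(T2)] $(u\otimes v,u\otimes v)$, $(u\otimes v,v)$ and $(u,u\otimes v)$ for $(u,v)\in P^{(n)}$;
\item[(T3)] $(\hat d,\hat d)$ for $d\in K^{(n)}$.
\end{itemize}
By Section~\ref{sec:diagrams}, $V$, $E$, $H$ and $P$ are regular. The three relations in (T2) arise from the
convolution language of $P$ by letter-to-letter maps. The language $K=\bigcup_{n\ge1}K^{(n)}$ is a difference of regular
languages. So $R$ is regular, and a DFA describing it can be computed from $\mathcal D$ and $\Xi$.

For each $n\ge1$, if we identify $u\otimes v$ with $(u,v)$, then $R^{(n)}$ is the relation of Lemma~\ref{lem:clique} for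
$V^{(n)},E^{(n)},H^{(n)},P^{(n)}$ and $\{\hat d:d\in K^{(n)}\}$. Moreover,
\begin{equation}\label{eq:budget}
|\Sigma_B|^n=|E^{(n)}|+|P^{(n)}|+|K^{(n)}| .
\end{equation}

\begin{proposition}\label{prop:td}
Statements (a), (b), (c) of Proposition~\ref{prop:pd} hold for this instance and TD.
\end{proposition}

\begin{proof}
\emph{Existence.} Let $\tau$ be good. Define $\kappa:V\to E$ by $\kappa(e)=e$ for $e\in E$,
$\kappa(\langle c\rangle[*])=\langle c\rangle[\tau(c)]$, and
$\kappa(\langle c\rangle[\lambda])=\langle c'\rangle[t']$, where $(c',t')$ is the first entry of $(c,\lambda)$, in
the order center, up, left, right, with $\tau(c')\ne t'$. Such an entry exists by Lemma~\ref{lem:correct}. The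
class $\kappa^{-1}(\langle c\rangle[t])$ contains $\langle c\rangle[t]$. If $\tau(c)=t$, its only other member is
$\langle c\rangle[*]$, and these two words are $H$-related because $\tau(c)\in\mathrm{Al}(c)$. If $\tau(c)\ne
t$, the other members are pattern words whose patterns have the entry $(c,t)$, and again any two members of the class are
$H$-related. Now let
\begin{itemize}
\item $R_1$ consist of $(w,\kappa(w))$ for $w\in V$, of $(u\otimes v,u\otimes v)$ and $(u,u\otimes v)$ for
$(u,v)\in P$, and of $(\hat d,d)$ for $d\in K$;
\item $R_2$ consist of $(\kappa(w),w)$ for $w\in V$, of $(u\otimes v,u\otimes v)$ and $(u\otimes v,v)$ for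
$(u,v)\in P$, and of $(d,\hat d)$ for $d\in K$.
\end{itemize}
The three kinds of middle words form disjoint sets, and they contribute to $R_1\circ R_2$ as follows:
$e\in E$ contributes $\kappa^{-1}(e)\times\kappa^{-1}(e)\subseteq H$; $u\otimes v$ contributes
$\{u\otimes v,u\}\times\{u\otimes v,v\}\subseteq R$; and $d\in K$ contributes $(\hat d,\hat d)$. So
$R_1\circ R_2\subseteq R$. The pairs in (T2) and (T3) and the pairs $(u,v)\in P$ in (T1) are covered
by the middle words $u\otimes v$ and $d$, and the pairs $(w,w)$, $w\in V$, by $\kappa(w)$. So
$R_1\circ R_2=R$, which proves (b).

If $\tau$ is automatic, then the graph of $\kappa$ is a finite union, over labels, types of entries and tiles, of the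
regular relations of Section~\ref{sec:diagrams} intersected with Boolean combinations of conditions
$\tau(\cdot)=t$ at $c$ and at its neighbors. These conditions are regular in $\langle c\rangle$, by composition with the
neighbor relations. So $R_1$ and $R_2$ are regular, which is one direction of (c).

\emph{Necessity.} Let $R_1\circ R_2=R$ and fix $n\ge1$. For $b\in\Sigma_B^n$ let $A_b=\{x:(x,b)\in R_1\}$ and
$C_b=\{y:(b,y)\in R_2\}$. Then $R^{(n)}=\bigcup_{b\in\Sigma_B^n}A_b\times C_b$, and by \eqref{eq:budget}
Lemma~\ref{lem:clique} applies with $B=\Sigma_B^n$. (If a word outside the set $V\uplus P\uplus K$ of the lemma occurs in $A_b$, then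
$C_b=\emptyset$, and vice versa; we may replace such empty rectangles by $\emptyset\times\emptyset$.)

For each cell $c$ choose $b$ such that $(\langle c\rangle[*],\langle c\rangle[*])\in A_b\times C_b$. By (i) of the
lemma, $b=b_e$ for a tile word $e$ that is $H$-related to $\langle c\rangle[*]$. So $e=\langle
c\rangle[\sigma(c)]$ with $\sigma(c)\in\mathrm{Al}(c)$, which defines $\sigma$ and gives (A). For (B), let
$(c,\lambda)\in\mathcal Q_n$, and choose $b$ such that $A_b\times C_b$ contains the pair $(w,w)$ with
$w=\langle c\rangle[\lambda]$. By (i), $b=b_e$ with $e=\langle c'\rangle[t']$ for an entry $(c',t')$ of $(c,\lambda)$. If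
$\sigma(c')=t'$, then the rectangle of $b_e$ also contains the pair $(w',w')$ with $w'=\langle
c'\rangle[*]$, and by (ii) the cell word $w'$ and the pattern word $w$ would be $H$-related, which is false. So
$\sigma(c')\ne t'$, and (B) holds. By Lemma~\ref{lem:correct}, $\sigma=\tau$ on $[0,2^n)^2$ and $\tau$ avoids $F$
there. Since $n$ is arbitrary, $\tau$ is good, which proves (a).

It remains to read $\tau$ off $R_1$ and $R_2$. The choice of $b$ for a cell $c$ was arbitrary, and the result was
always $b=b_e$ with $e=\langle c\rangle[\tau(c)]$. Since this is the unique $e\in E^{(n)}$ with $(e,e)\in A_b\times C_b$, we have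
$\tau(c)=t$ if and only if there is a word $b$ with
\[
(\langle c\rangle[*],b)\in R_1,\quad (b,\langle c\rangle[*])\in R_2,\quad
(\langle c\rangle[t],b)\in R_1,\quad (b,\langle c\rangle[t])\in R_2 .
\]
If $R_1$ and $R_2$ are regular, this is a regular condition on $\langle c\rangle$. So $\tau$ is automatic, which
completes (c).
\end{proof}

\section{Diagrams that are automatic exactly if a machine halts}\label{sec:tm}

We consider deterministic Turing machines $M$ on a one-way infinite tape with cells $0,1,2,\dots$, started at
cell $0$ of the blank tape in a non-halting initial state. Every step moves the head left or right,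
except that a left move at cell $0$ leaves the head there. The halting problem for these machines is
$\Sigma^0_1$-complete.

The space-time diagram of $M$ itself is not enough. If $M$ halts, the diagram is eventually constant and
hence automatic, but if $M$ does not halt, it may happen to be automatic, for instance if $M$ always moves to
the right without changing the tape. So we add a second track with a signal whose motion is surely not automatic, and let the
signal die when it meets a halting state of $M$.

\begin{proposition}\label{prop:tm}
From $M$ one can compute a system $\mathcal D_M$ with $F=\emptyset$ whose diagram is automatic if and only if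
$M$ halts.
\end{proposition}

\begin{proof}
\emph{The tiles.} Let $M$ have state set $Z$, initial state $q_0$, tape alphabet $\Theta$ with blank $\flat$, and
transition function $\delta_M$ on the non-halting states. Let $U=\Theta\uplus(Z\times\Theta)$; an entry
$(q,a)$ means that the head is here in state $q$. Call it \emph{halting} if $q$ is halting; elements of $\Theta$ are not halting. Let
\[
T=U\times\{\mathsf u,\mathsf v,\triangleright,\triangleleft\},\qquad \square=(\flat,\mathsf u),\qquad
s=((q_0,\flat),\triangleright),\qquad F=\emptyset .
\]
On the second track, $\mathsf u$ and $\mathsf v$ mean ``not visited'' and ``visited'' by the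
signal, and $\triangleright$, $\triangleleft$ are the signal moving right and left.

\emph{The local rule} $\delta(l,m,r)$, with $m=(\alpha,\beta)$, $r=(\alpha_r,\beta_r)$, and $l=(\alpha_l,\beta_l)$
or $l=\bot$. If $l=\bot$, the conditions below that mention $\alpha_l$ or $\beta_l$ count as false. The first track simulates $M$:
\begin{itemize}
\item If $\alpha=(q,a)$ is halting, the new entry is $\alpha$. If $\alpha=(q,a)$ is not halting and
$\delta_M(q,a)$ writes $a'$ and enters $q'$, the new entry is $a'$, except that it is
$(q',a')$ if the move is to the left and $l=\bot$.
\item If $\alpha=a\in\Theta$ and $\alpha_l$ is a non-halting entry of $Z\times\Theta$ for which $\delta_M$ enters $q'$ and moves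
right, the new entry is $(q',a)$. Otherwise, if $\alpha=a\in\Theta$ and $\alpha_r$ is a non-halting entry of $Z\times\Theta$ for which
$\delta_M$ enters $q'$ and moves left, the new entry is $(q',a)$. Otherwise, if $\alpha=a\in\Theta$, it is $a$.
\end{itemize}
The second track moves the signal:
\begin{itemize}
\item If $\beta\in\{\triangleright,\triangleleft\}$, the new entry is $\mathsf v$.
\item If $\beta\in\{\mathsf u,\mathsf v\}$, $\beta_l=\triangleright$ and $\alpha_l$ is not halting, the new entry is
$\triangleright$ if $\beta=\mathsf v$, and $\triangleleft$ if $\beta=\mathsf u$. Otherwise, if $\beta\in\{\mathsf u,\mathsf v\}$,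
$\beta_r=\triangleleft$ and $\alpha_r$ is not halting, the new entry is $\triangleleft$ if $l\ne\bot$, and
$\triangleright$ if $l=\bot$. Otherwise, if $\beta\in\{\mathsf u,\mathsf v\}$, it is $\beta$.
\end{itemize}
Then $\delta(\square,\square,\square)=\square$. On the first track, row $j$ of the diagram $\tau$ is the configuration of $M$ at
time $j$, unchanged once $M$ has halted.

\emph{The motion of the signal.} The signal runs to the first unvisited cell, turns there, and returns to cell
$0$, where it turns again. If it sits on a halting entry, it is not passed on and disappears. Before
this happens, the second track begins as follows; row $j=0$ is at the bottom, and cells $0$ to $3$ are shown.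
\[
\begin{array}{c|cccc}
j=6 & \triangleright & \mathsf v & \mathsf v & \mathsf u\\
j=5 & \mathsf v & \triangleleft & \mathsf v & \mathsf u\\
j=4 & \mathsf v & \mathsf v & \triangleleft & \mathsf u\\
j=3 & \mathsf v & \triangleright & \mathsf u & \mathsf u\\
j=2 & \triangleright & \mathsf v & \mathsf u & \mathsf u\\
j=1 & \mathsf v & \triangleleft & \mathsf u & \mathsf u\\
j=0 & \triangleright & \mathsf u & \mathsf u & \mathsf u
\end{array}
\]
In general, let $t_k=k(k-1)$ for $k\ge1$. At all times before which the signal has not sat on a halting entry, the following holds by
induction on $k$. At time $t_k$ the second track is $\triangleright$ at cell $0$, $\mathsf v$ at the cells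
$1,\dots,k-1$, and $\mathsf u$ beyond. At time $t_k+i$ with $i<k$, the signal $\triangleright$ is at cell $i$. At
time $t_k+k$ it arrives at the unvisited cell $k$ and becomes $\triangleleft$. At time $t_k+k+i$ with $i<k$,
it is $\triangleleft$ at cell $k-i$. At time $t_k+2k=t_{k+1}$ it becomes $\triangleright$ at cell
$0$, and now the cells $1,\dots,k$ contain $\mathsf v$. At all these times, the cells without the signal contain $\mathsf v$ if
the signal has been there, and $\mathsf u$ otherwise.

\emph{If $M$ halts,} then from some time $j_1$ on there is a constant halting entry at some cell $h$ of the first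
track, and the first track does not change any more. Choose $k\ge1$ with $k\ge h$ and $t_k\ge j_1$. Unless the signal has sat on the halting
entry earlier, it is at cell $h$ at time $t_k+h$ and sits on it then. So there is a first time at which the signal sits on the halting
entry. This is not before $j_1$, the signal disappears in the next step, and from then on no tile changes. So there is $j_0$ with
$\tau(i,j)=\tau(i,j_0)$ for all $i$ and all $j\ge j_0$. Moreover, $\tau(i,j)=\square$ for $i>j_0$ and all $j$: for
$j\le j_0$ by \eqref{eq:cone}, and for $j\ge j_0$ because $\tau(i,j)=\tau(i,j_0)$. Hence each set $\tau^{-1}(t)$ is a finite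
Boolean combination of sets $\{i=i_1\}$, $\{i>j_0\}$, $\{j=j_2\}$, $\{j\ge j_0\}$ with constants $i_1,j_2\le j_0$, and $\tau$ is automatic.

\emph{If $M$ does not halt,} the signal never disappears, and it is at cell $0$ exactly at the times in
\[
S=\{t_k:k\ge1\}=\{k(k-1):k\ge1\}.
\]
Suppose that $\tau$ is automatic. Restricting to $i=0$, taking the union over the tiles with a signal, and projecting to the notation of
$j$, we obtain a DFA that accepts exactly the $n$-bit binary notations, $n\ge1$, leading zeros allowed, of elements
of $S$. We derive a contradiction by counting the elements of $S$ whose notation has a given prefix. For $a\ge1$ let $\mu(a)$ be the least $m\ge0$ such that the interval $[a2^m,(a+1)2^m)$ contains at least two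
elements of $S$.

Such an $m$ exists. Let $X=a2^m$ and let $t_k$ be the largest element of $S$ with $t_k\le X$. Then
$(k-1)^2\le t_k\le X$, so $k\le1+\sqrt X$. The next two elements of $S$ are larger than $X$ and at most
$t_{k+2}=t_k+4k+2\le X+4\sqrt X+6$. For large $m$ we have $4\sqrt{a2^m}+6<2^m$, so both are in the interval.

The value $\mu(a)$ depends only on the state of the DFA after reading the binary notation of $a$ without leading
zeros, because the number of words of length $m$ accepted from this state is $|S\cap[a2^m,(a+1)2^m)|$. As
there are finitely many states, $\mu$ is bounded by some $m^*$. But the gaps $t_{k+1}-t_k=2k$ of $S$ tend to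
infinity, so for large $a$ all gaps between elements of $S$ that are at least $a$ exceed $2^{m^*}$. Then for all $m\le m^*$ the interval
$[a2^m,(a+1)2^m)$, of length at most $2^{m^*}$, contains at most one element of $S$. So $\mu(a)>m^*$, a
contradiction.
\end{proof}

\section{Proof of the main theorem}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Given $M$, compute $\mathcal D_M$ by Proposition~\ref{prop:tm}, and from it, with $\Xi=\emptyset$, the instance
of Section~\ref{sec:pd} for PDP and that of Section~\ref{sec:td} for TDP. Since $F=\emptyset$, the diagram $\tau$ is
good. By Proposition~\ref{prop:pd}(c), or Proposition~\ref{prop:td}(c), an automatic decomposition exists if and only if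
$\tau$ is automatic, and by Proposition~\ref{prop:tm} if and only if $M$ halts. So the halting problem
many-one reduces to PDP and to TDP.

Both problems are in $\Sigma^0_1$: enumerate all pairs of DFAs over the required alphabets. Whether the
relations described by a given pair meet TD or PD can be decided, since composition and domain are effective and inclusion of regular
languages is decidable.
\end{proof}

\section{Fixed alphabets}\label{sec:sizes}

To prove Theorem~\ref{thm:sizes}, we encode the letters of an instance by blocks of $k$ letters from the
fixed alphabets. The middle alphabet must be encoded \emph{bijectively}, since otherwise unused blocks would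
relax the bottleneck. So the size of the middle alphabet must be a $k$-th power, and this is the purpose of $\Xi$.

\begin{lemma}[Block coding]\label{lem:block}
Let $R'$ be the relation of an instance with alphabets $\Sigma_I',\Sigma_B',\Sigma_O'$, and let $k\ge1$ with
$|\Sigma_I'|\le p^k$, $|\Sigma_B'|=b^k$, $|\Sigma_O'|\le q^k$, where $p,b,q$ are the sizes of
$\Sigma_I,\Sigma_B,\Sigma_O$. Take injections $\varphi_I:\Sigma_I'\to\Sigma_I^k$ and
$\varphi_O:\Sigma_O'\to\Sigma_O^k$ and a bijection $\varphi_B:\Sigma_B'\to\Sigma_B^k$, and extend them to injective
morphisms on words. Let $R=\{(\varphi_I(x),\varphi_O(y)):(x,y)\in R'\}$. Then $R$ is regular, and a DFA describing it can be computed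
from one describing $R'$. Moreover, $R$ has a
decomposition if and only if $R'$ has one, and an automatic decomposition if and only if $R'$ has one, for TD and
for PD.
\end{lemma}

\begin{proof}
The convolution language of $R$ is the image of that of $R'$ under the morphism that maps the letter $(x,y)$ to the word
$\varphi_I(x)\otimes\varphi_O(y)$. This gives the first claim.

Given a decomposition $(R_1',R_2')$ of $R'$, let $R_1$ and $R_2$ be the images of $R_1'$ and $R_2'$ under the
respective pairs of morphisms. Since $\varphi_B$ is injective, $R_1\circ R_2$ is the image of $R_1'\circ R_2'$. So TD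
transfers. For PD, the inclusion transfers, and
$\mathrm{dom}(R_1\circ R_2)=\varphi_I(\mathrm{dom}(R_1'\circ R_2'))=\varphi_I(\mathrm{dom}(R'))=\mathrm{dom}(R)$.
If $R_1'$ and $R_2'$ are regular, so are their images.

Conversely, let $(R_1,R_2)$ be a decomposition of $R$. Put
\[
R_1'=\{(x,\beta):(\varphi_I(x),\varphi_B(\beta))\in R_1\},\qquad
R_2'=\{(\beta,y):(\varphi_B(\beta),\varphi_O(y))\in R_2\}.
\]
These are regular if $R_1$ and $R_2$ are: simulate $k$ steps per letter. Since $\varphi_B$ maps $\Sigma_B'^m$ \emph{onto}
$\Sigma_B^{km}$, we have $(x,y)\in R_1'\circ R_2'$ if and only if
$(\varphi_I(x),\varphi_O(y))\in R_1\circ R_2$. Since $\varphi_I$ and $\varphi_O$ are injective, also $(x,y)\in R'$ if and only if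
$(\varphi_I(x),\varphi_O(y))\in R$. So TD transfers, and in the case of PD we get $R_1'\circ R_2'\subseteq R'$.
If $x\in\mathrm{dom}(R')$, then $\varphi_I(x)\in\mathrm{dom}(R)=\mathrm{dom}(R_1\circ R_2)$ in the case of PD, so $(\varphi_I(x),z)\in R_1\circ
R_2\subseteq R$ for some $z$. By definition of $R$, $z=\varphi_O(y)$ for some $y$, hence
$x\in\mathrm{dom}(R_1'\circ R_2')$. So the domains agree.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sizes}]
\emph{Decidable cases.} If $p\le b$, let $\iota:\Sigma_I\to\Sigma_B$ be injective, extended letter by letter. The
relations $R_1=\{(x,\iota(x)):x\in\Sigma_I^*\}$ and $R_2=\{(\iota(x),y):(x,y)\in R\}$ are regular and satisfy $R_1\circ R_2=R$. So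
TD, and hence PD, can always be met. If $q\le b$, the same holds with an injection
$\iota:\Sigma_O\to\Sigma_B$ and $R_1=\{(x,\iota(y)):(x,y)\in R\}$, $R_2=\{(\iota(y),y):y\in\Sigma_O^*\}$.

Let $b=1$ and $\Sigma_B=\{1\}$. For each $n$ there is only the middle word $1^n$. For TD, this means that a
decomposition exists only if each $R^{(n)}$ is a single, possibly empty, rectangle, that is, only if
\[
R=\{(x,y):|x|=|y|,\ x\in\mathrm{dom}(R),\ y\in\mathrm{ran}(R)\},
\]
where $\mathrm{ran}(R)$ is the range of $R$. This is decidable, and if it holds, then
$R_1=\{(x,1^{|x|}):x\in\mathrm{dom}(R)\}$ and $R_2=\{(1^{|y|},y):y\in\mathrm{ran}(R)\}$ are regular and meet TD. For PD, let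
\[
Y=\{y\in\Sigma_O^*:(x,y)\in R\text{ for all }x\in\mathrm{dom}(R)\text{ with }|x|=|y|\},
\]
which is regular by the closure properties. We claim that an automatic decomposition exists if and only if each length of a word in $\mathrm{dom}(R)$ is also the length of
a word in $Y$, which is decidable. Suppose that $(R_1,R_2)$ meets PD and that $\mathrm{dom}(R)$ contains a word of
length $n$. Then $(1^n,y)\in R_2$ for some $y$, and every $x\in\mathrm{dom}(R)$ of length $n$ has $(x,1^n)\in
R_1$, hence $(x,y)\in R$. So $y\in Y$. Conversely, if the condition holds, then
$R_1=\{(x,1^{|x|}):x\in\mathrm{dom}(R)\}$ and $R_2=\{(1^{|y|},y):y\in Y\}$ are regular and meet PD.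

\emph{Hard cases.} Membership in $\Sigma^0_1$ is as in Theorem~\ref{thm:main}. Let $b\ge2$ and $p,q\ge b+1$. Given $M$, compute $\mathcal D_M$. In the instances of
Sections~\ref{sec:pd} and~\ref{sec:td}, the middle alphabet has size $g+|\Xi|$, where $g=4$ in the PD case and
$g=|\Gamma|+|\Gamma|^2$ in the TD case. The input and output alphabets have at most $L$ more letters
than the middle alphabet, where $L=4(1+|\Lambda|)+4|T|$ for PD and $L=|\Gamma|+|\Gamma|^2$ for TD. The numbers $g$ and $L$ can be computed from $\mathcal D_M$ and do not depend on $\Xi$. Choose $k\ge L$ with $b^k\ge g$, and then $\Xi$ such that the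
middle alphabet has size exactly $b^k$. Since
\[
(b+1)^k\ge b^k+k\,b^{k-1}\ge b^k+L ,
\]
the input and output alphabets have sizes at most $(b+1)^k$, hence at most $p^k$ and $q^k$, and
Lemma~\ref{lem:block} yields an instance over the fixed alphabets. By Propositions~\ref{prop:pd}, \ref{prop:td}
and~\ref{prop:tm}, it has an automatic decomposition if and only if $M$ halts.
\end{proof}

\section{Arbitrary versus automatic decompositions}\label{sec:arb}

Here the bad tiles enter. With $F$ chosen suitably, they allow us to destroy \emph{all} decompositions at a certain
event in the run of $M$. The diagram of $\mathcal D_M$ does not depend on $F$.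

\begin{proof}[Proof of Theorem~\ref{thm:arbitrary}]
Lemma~\ref{lem:block} preserves the existence of arbitrary as well as of automatic decompositions. So we
may argue with the instances of Sections~\ref{sec:pd} and~\ref{sec:td}, with $k$ and $\Xi$ chosen as in the proof of
Theorem~\ref{thm:sizes}, for $\mathcal D_M$ with the sets $F$ given below.

(1) In the reduction for Theorem~\ref{thm:sizes}, $F=\emptyset$, so $\tau$ is good, and a
decomposition exists by (b) of Propositions~\ref{prop:pd} and~\ref{prop:td}.

(2) A decomposition by arbitrary length-preserving relations exists if and only if, for every $n$, the finite relation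
$R^{(n)}$ has one through $\Sigma_B^n$, which can be tested. So the problem is in $\Pi^0_1$. For hardness, let $F$ be the set of
tiles of $\mathcal D_M$ whose first-track entry is halting. It contains neither $\square$ nor $s$, since
$q_0$ is not halting. By (a) and (b) of the propositions, a decomposition exists if and only if $\tau$ is good, that is, if and only if $M$ does
not halt.

(3) Consider machines $M$ whose halting states are ``accept'' and ``reject'', and let $F$ be the set of tiles whose first-track entry
has the state ``reject''. If $M$ accepts the blank tape, then $\tau$ is good, and it is automatic by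
Proposition~\ref{prop:tm}, so an automatic decomposition exists. If $M$ rejects, then $\tau$ takes a value in $F$, and no
decomposition exists. Since a separating algorithm halts on every instance, it would provide a total computable function $f$ on these machines with values in $\{0,1\}$ such that
$f(M)=1$ if $M$ accepts and $f(M)=0$ if $M$ rejects. There is no such
$f$. For a program $e$ without input let $\nu(e)$ be a machine of the above kind that simulates $e$, accepts or rejects whenever $e$
does, and does not halt otherwise; it can be computed from $e$. By the recursion theorem there is a program $e$ that computes $f(\nu(e))$, rejects if this value is $1$, and accepts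
if it is $0$. If $f(\nu(e))=1$, then $\nu(e)$ rejects, so $f(\nu(e))=0$. If $f(\nu(e))=0$, then $\nu(e)$ accepts, so
$f(\nu(e))=1$. Both are contradictions.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FLOV}
Dror Fried, Axel Legay, Jo\"el Ouaknine, Moshe Y. Vardi,
\emph{Sequential Relational Decomposition},
arXiv:1903.01368 (2019).
\end{thebibliography}

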